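\title{The degree of the Solomon--Terao polynomial of a hyperplane arrangement}

\begin{abstract}
The Solomon--Terao polynomial $\Psi(\mathcal{A};x,t)$ of a hyperplane arrangement $\mathcal{A}$ in $\mathbb{K}^\ell$ is built from the Hilbert series of the logarithmic derivation modules $D^p(\mathcal{A})$, and it specializes to the characteristic polynomial at $x=1$. We prove that, for every arrangement over every field, $\Psi(\mathcal{A};x,t)$ has degree $|\mathcal{A}|$ in $x$ and leading coefficient $(-t)^\ell$. In particular, $\Psi(\mathcal{A};x,-1)$ is monic of degree $|\mathcal{A}|$, as conjectured. The key step is that all graded Betti numbers of $D^p(\mathcal{A})$ lie in internal degrees at most $|\mathcal{A}|$. We prove this by induction on $|\mathcal{A}|$, using a subcomplex of a Koszul complex that is assembled from the modules of all subarrangements and has homology of finite length. The argument also covers multiarrangements.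
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{K}$ be an arbitrary field, $V=\mathbb{K}^\ell$, and $S=\operatorname{Sym}(V^*)=\mathbb{K}[x_1,\dots,x_\ell]$, where $x_1,\dots,x_\ell$ is a basis of $V^*$. Let $\operatorname{Der}S=\bigoplus_{i=1}^\ell S\,\partial_{x_i}$ be the module of $\mathbb{K}$-linear derivations of $S$, graded by the degree of the coefficients, so that each $\partial_{x_i}$ has degree $0$. We view the elements of $\operatorname{Der}^pS=\bigwedge^p\operatorname{Der}S$ as alternating multiderivations $S^p\to S$ by the rule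
\[
(\theta_1\wedge\dots\wedge\theta_p)(f_1,\dots,f_p)=\det\bigl(\theta_i(f_j)\bigr)_{i,j}.
\]
An \emph{arrangement} $\mathcal{A}$ is a finite set of linear hyperplanes in $V$. For $H\in\mathcal{A}$ fix a linear form $\alpha_H\in V^*$ with kernel $H$. For $0\le p\le\ell$, the \emph{logarithmic derivation module of order $p$} is
\[
D^p(\mathcal{A})=\{\theta\in\operatorname{Der}^pS \mid \theta(\alpha_H,f_2,\dots,f_p)\in S\alpha_H \text{ for all } H\in\mathcal{A} \text{ and } f_2,\dots,f_p\in S\}.
\]
For $p=0$ the condition is empty and $D^0(\mathcal{A})=S$. For $p=1$ it says that $\theta$ preserves each ideal $S\alpha_H$, so $D^1(\mathcal{A})$ is the module of polynomial vector fields tangent to all hyperplanes of $\mathcal{A}$; it always contains the Euler derivation $\theta_E=\sum_i x_i\partial_{x_i}$, because $\theta_E(\alpha)=\alpha$ for every linear form $\alpha$. Each $D^p(\mathcal{A})$ is a graded submodule of the free module $\operatorname{Der}^pS$, hence finitely generated. We write $\operatorname{Hilb}(M;x)=\sum_j(\dim_{\mathbb{K}}M_j)\,x^j$ for the Hilbert series of a graded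 module $M$, and $M(-a)$ for the shifted module with $M(-a)_j=M_{j-a}$. Thus $S(-a)$ is free on a generator of degree $a$ and has Hilbert series $x^a/(1-x)^\ell$.

The \emph{Solomon--Terao polynomial} of $\mathcal{A}$ is
\[
\Psi(\mathcal{A};x,t)=\sum_{p=0}^{\ell}\operatorname{Hilb}(D^p(\mathcal{A});x)\,\bigl(t(x-1)-1\bigr)^p .
\]
The Hilbert series are rational functions with denominator $(1-x)^\ell$. Solomon and Terao proved that the poles cancel, so that $\Psi(\mathcal{A};x,t)\in\mathbb{Q}[x,t]$, and that $(-1)^\ell\Psi(\mathcal{A};1,t)$ is the characteristic polynomial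
\[
\chi(\mathcal{A};t)=\sum_{\mathcal{B}\subseteq\mathcal{A}}(-1)^{|\mathcal{B}|}\,t^{\dim\bigcap_{H\in\mathcal{B}}H},
\]
where the empty intersection is $V$. So $\Psi$ refines a combinatorial invariant by a variable $x$ that records the grading of the modules $D^p(\mathcal{A})$. At $t=-1$ the substitution $t(x-1)-1$ becomes $-x$, and $\Psi(\mathcal{A};x,-1)=\sum_p(-x)^p\operatorname{Hilb}(D^p(\mathcal{A});x)$ is a polynomial in $x$ whose value at $x=1$ is $(-1)^\ell\chi(\mathcal{A};-1)$.

The simplest cases all rest on one identity. Put $u=t(x-1)-1$. For $d\ge0$ we have $1+x^du=(1-x^d)-tx^d(1-x)$, and therefore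
\begin{equation}\label{eq:factor}
\frac{1+x^du}{1-x}=1+x+\dots+x^{d-1}-tx^d .
\end{equation}

\begin{example}\label{ex:small}
Let $\ell=1$. For the empty arrangement $D^1=S\partial_{x_1}\cong S$, and for the arrangement consisting of the origin $D^1=Sx_1\partial_{x_1}\cong S(-1)$. By \eqref{eq:factor} with $d=0$ and $d=1$, the polynomial $\Psi$ is $-t$ and $1-tx$, respectively.

Let $\ell=2$ and let $\mathcal{A}$ consist of $n\ge1$ lines. Choose coordinates $x_1,x_2$ such that $\alpha_{H}=x_1$ for some $H\in\mathcal{A}$, and put $Q=\prod_{H\in\mathcal{A}}\alpha_H$. If $\theta\in D^1(\mathcal{A})$, then $\theta(x_1)=fx_1$ for some $f\in S$, and $\theta-f\theta_E=g\,\partial_{x_2}$ lies in $D^1(\mathcal{A})$. Every other form $\alpha_{H'}$ involves $x_2$, so the remaining conditions say that each such $\alpha_{H'}$ divides $g$. Hence $D^1(\mathcal{A})$ is free with basis $\theta_E$ and $(Q/x_1)\,\partial_{x_2}$, of degrees $1$ and $n-1$. Also $D^2(\mathcal{A})\cong S(-n)$ by Lemma~\ref{lem:basic}(b) below. The sum defining $\Psi$ has numerator $1+(x+x^{n-1})u+x^nu^2=(1+xu)(1+x^{n-1}u)$,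 so
\[
\Psi(\mathcal{A};x,t)=(1-tx)\,(1+x+\dots+x^{n-2}-tx^{n-1}).
\]
\end{example}

In each of these cases $\Psi$ has degree $|\mathcal{A}|$ in $x$ and leading coefficient $(-t)^\ell$. More generally, $\mathcal{A}$ is called \emph{free} with exponents $d_1,\dots,d_\ell$ if $D^1(\mathcal{A})$ is a free module with a homogeneous basis of these degrees. In that case the exponents add up to $|\mathcal{A}|$ and
\begin{equation}\label{eq:free}
\Psi(\mathcal{A};x,-1)=\prod_{i=1}^\ell(1+x+\dots+x^{d_i}),
\end{equation}
which is monic of degree $|\mathcal{A}|$. We quote \eqref{eq:free} only for comparison; no proof below uses it. The following conjecture is posed in \cite{Abe}.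

\begin{quote}
\textbf{Conjecture.} For every arrangement $\mathcal{A}$, the polynomial $\Psi(\mathcal{A};x,-1)$ is monic of degree $|\mathcal{A}|$.
\end{quote}

There is a reason to expect this beyond the free case. The top module $D^\ell(\mathcal{A})$ is always isomorphic to $S(-|\mathcal{A}|)$, so the summand $p=\ell$ of $\Psi$ is $x^{|\mathcal{A}|}u^\ell/(1-x)^\ell$, which behaves like $(-t)^\ell x^{|\mathcal{A}|}$ for large $x$. The conjecture holds as soon as the summands with $p<\ell$ grow more slowly. When $D^p(\mathcal{A})$ is not free, the numerator of its Hilbert series receives contributions from syzygies of all orders, and the problem is to bound their degrees. We prove the conjecture by proving such a bound. For $\ell=0$ the arrangement is empty and $\Psi=1$, so we assume $\ell\ge1$ from now on. No assumption on $\mathbb{K}$ is made.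

\begin{theorem}\label{thm:psi}
Let $\mathcal{A}$ be an arrangement in $\mathbb{K}^\ell$. As a polynomial in $x$ over $\mathbb{Q}[t]$, $\Psi(\mathcal{A};x,t)$ has degree exactly $|\mathcal{A}|$ and leading coefficient $(-t)^\ell$. In particular, $\Psi(\mathcal{A};x,-1)$ is monic of degree $|\mathcal{A}|$, so the conjecture holds.
\end{theorem}

For a finitely generated graded $S$-module $M$, let $\beta_{i,j}(M)=\dim_{\mathbb{K}}\operatorname{Tor}^S_i(M,\mathbb{K})_j$ be its graded Betti numbers.

\begin{theorem}\label{thm:betti}
For every arrangement $\mathcal{A}$ in $\mathbb{K}^\ell$ and every $0\le p\le\ell$, we have $\beta_{i,j}(D^p(\mathcal{A}))=0$ for all $i$ and all $j>|\mathcal{A}|$.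
\end{theorem}

Both theorems follow from a statement whose proof is no longer. A \emph{multiarrangement} is an arrangement $\mathcal{A}$ with a function $\mu\colon\mathcal{A}\to\mathbb{Z}_{\ge1}$. Put $|\mu|=\sum_{H\in\mathcal{A}}\mu(H)$ and
\[
D^p(\mathcal{A},\mu)=\{\theta\in\operatorname{Der}^pS \mid \theta(\alpha_H,f_2,\dots,f_p)\in S\alpha_H^{\mu(H)} \text{ for all } H\in\mathcal{A} \text{ and } f_2,\dots,f_p\in S\}.
\]
For $\mu\equiv1$ this is $D^p(\mathcal{A})$, and $|\mu|=|\mathcal{A}|$.

\begin{theorem}\label{thm:multi}
Let $(\mathcal{A},\mu)$ be a multiarrangement in $\mathbb{K}^\ell$.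
\begin{itemize}
\item[(a)] For every $0\le p\le\ell$, we have $\beta_{i,j}(D^p(\mathcal{A},\mu))=0$ for all $i$ and all $j>|\mu|$.
\item[(b)] Let $R\supseteq\mathbb{Z}$ be an integral domain and let $u\in R[x]$ be a polynomial of degree $e\ge1$ with leading coefficient $c$. Then
\[
F_u=\sum_{p=0}^\ell\operatorname{Hilb}(D^p(\mathcal{A},\mu);x)\,u^p
\]
equals $G_u/(1-x)^\ell$ for a polynomial $G_u\in R[x]$ of degree exactly $|\mu|+e\ell$ with leading coefficient $c^\ell$. That is, $F_u$ has degree $|\mu|+(e-1)\ell$ and leading coefficient $(-c)^\ell$ at $x=\infty$.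
\end{itemize}
\end{theorem}

Here the degree of a quotient of polynomials at $x=\infty$ is the difference of their degrees, and the leading coefficient is the quotient of their leading coefficients. Theorem~\ref{thm:betti} is part (a) for $\mu\equiv1$, and a reader interested only in the conjecture may set $\mu\equiv1$ throughout.

Section~\ref{sec:leading} derives part (b) and Theorem~\ref{thm:psi} from part (a). The proof of part (a) is an induction on the number of hyperplanes that compares $D^p(\mathcal{A},\mu)$ with the modules of all proper subarrangements at once. Section~\ref{sec:three} shows the idea for three lines in the plane, Section~\ref{sec:complex} constructs the complex that makes the comparison, Section~\ref{sec:transfer} contains the homological algebra, and Section~\ref{sec:proof} runs the induction. Section~\ref{sec:sharp} computes an example in which the bound of Theorem~\ref{thm:betti} is attained by a syzygy.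

\section{Contraction and logarithmic multiderivations}\label{sec:basic}

We use one piece of exterior algebra twice, first for multiderivations and later for the Koszul complex. Let $L$ be a free $S$-module and $\lambda\colon L\to S$ an $S$-linear map. \emph{Contraction} with $\lambda$ is the $S$-linear map $\iota_\lambda\colon\bigwedge^pL\to\bigwedge^{p-1}L$ given by
\[
\iota_\lambda(v_1\wedge\dots\wedge v_p)=\sum_{k=1}^p(-1)^{k-1}\lambda(v_k)\,v_1\wedge\dots\wedge\widehat{v_k}\wedge\dots\wedge v_p,
\]
with $\iota_\lambda=0$ on $\bigwedge^0L=S$. It satisfies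
\begin{equation}\label{eq:contraction}
\iota_\lambda(\eta\wedge\zeta)=\iota_\lambda\eta\wedge\zeta+(-1)^a\,\eta\wedge\iota_\lambda\zeta\quad\Bigl(\eta\in\textstyle\bigwedge^aL\Bigr),\qquad \iota_\lambda\iota_\lambda=0,\qquad \iota_\lambda\iota_{\lambda'}=-\iota_{\lambda'}\iota_\lambda .
\end{equation}
For $\alpha\in V^*$, let $i_\alpha$ be the contraction on $\operatorname{Der}^\bullet S$ with the map $\theta\mapsto\theta(\alpha)$. Expanding the determinant along its first column shows that $i_\alpha\theta=\theta(\alpha,\cdot,\dots,\cdot)$.

Fix a multiarrangement $(\mathcal{A},\mu)$ and put $q_H=\alpha_H^{\mu(H)}$. For $\mathcal{B}\subseteq\mathcal{A}$ we write $D^p(\mathcal{B},\mu)$ for the module of $\mathcal{B}$ with the restricted multiplicity, and $\mu(\mathcal{B})=\sum_{H\in\mathcal{B}}\mu(H)$. For $I=\{i_1<\dots<i_p\}$ let $\partial_I=\partial_{x_{i_1}}\wedge\dots\wedge\partial_{x_{i_p}}$. The coefficient of $\partial_I$ in a multiderivation $\eta$ is $\eta(x_{i_1},\dots,x_{i_p})$. Hence all values of $\eta$ are divisible by $q_H$ if and only if all its coefficients are.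 Applying this to $\eta=i_{\alpha_H}\theta$ gives the criterion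
\begin{equation}\label{eq:criterion}
\theta\in D^p(\mathcal{A},\mu)\iff i_{\alpha_H}\theta\in q_H\operatorname{Der}^{p-1}S\ \text{ for all }H\in\mathcal{A}.
\end{equation}

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] If $\mathcal{B}\subseteq\mathcal{A}$ and $H\in\mathcal{A}\setminus\mathcal{B}$, then
\[
q_H\,D^p(\mathcal{B},\mu)\subseteq D^p(\mathcal{B}\cup\{H\},\mu)\subseteq D^p(\mathcal{B},\mu).
\]
\item[(b)] $D^\ell(\mathcal{A},\mu)=S\cdot\prod_{H\in\mathcal{A}}q_H\cdot\partial_{x_1}\wedge\dots\wedge\partial_{x_\ell}\cong S(-|\mu|)$.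
\end{itemize}
\end{lemma}

\begin{proof}
(a) The second inclusion forgets the condition at $H$. For the first, let $\theta\in D^p(\mathcal{B},\mu)$. Then $q_H\theta$ still satisfies the conditions at the hyperplanes of $\mathcal{B}$, and $i_{\alpha_H}(q_H\theta)=q_H\,i_{\alpha_H}\theta$ is divisible by $q_H$.

(b) Let $\omega=\partial_{x_1}\wedge\dots\wedge\partial_{x_\ell}$, so that $\operatorname{Der}^\ell S=S\omega$. If $\alpha_H=\sum_ka_kx_k$, then the coefficients of $i_{\alpha_H}(f\omega)$ are $\pm a_kf$. Some $a_k$ is a nonzero scalar, so the condition at $H$ is $q_H\mid f$. Distinct hyperplanes have nonproportional forms, so the $q_H$ are pairwise coprime, and the conditions together say that $\prod_Hq_H$ divides $f$.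
\end{proof}

\section{From Betti degrees to the leading term}\label{sec:leading}

Let $\mathfrak{m}=(x_1,\dots,x_\ell)$. Recall that a finitely generated graded $S$-module $M$ has a graded free resolution $F_\bullet$ whose differentials satisfy $d(F_{i+1})\subseteq\mathfrak{m}F_i$. Any such resolution is called \emph{minimal}; tensoring it with $\mathbb{K}=S/\mathfrak{m}$ kills the differentials, so $F_i\cong\bigoplus_jS(-j)^{\beta_{i,j}(M)}$. By Hilbert's syzygy theorem $F_i=0$ for $i>\ell$. Define the \emph{top Betti degree}
\[
b(M)=\max\{j \mid \beta_{i,j}(M)\ne0\text{ for some }i\},\qquad b(0)=-\infty .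
\]
Then $b(M\oplus M')=\max\{b(M),b(M')\}$ and $b(M(-a))=b(M)+a$, and Theorem~\ref{thm:multi}(a) says that $b(D^p(\mathcal{A},\mu))\le|\mu|$. Unlike the Castelnuovo--Mumford regularity $\max\{j-i\mid\beta_{i,j}(M)\neq0\}$, the number $b(M)$ does not discount the homological degree. It is the invariant we need because Hilbert series are additive on exact sequences, so that
\begin{equation}\label{eq:numerator}
\operatorname{Hilb}(M;x)=\frac{N_M(x)}{(1-x)^\ell},\qquad N_M(x)=\sum_{i,j}(-1)^i\beta_{i,j}(M)\,x^j,\qquad \deg N_M\le b(M).
\end{equation}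
Write $N_p$ for the numerator of $D^p(\mathcal{A},\mu)$. This module vanishes in negative degrees, so by minimality every $F_i$ is generated in degrees at least $0$, and $N_p\in\mathbb{Z}[x]$.

\begin{proof}[Proof of Theorem~\ref{thm:multi}(b), assuming (a)]
By \eqref{eq:numerator}, $F_u=G_u/(1-x)^\ell$ with $G_u=\sum_{p=0}^\ell N_p\,u^p\in R[x]$. By part (a), the $p$-th summand has degree at most $|\mu|+ep$. Since $e\ge1$, this is less than $|\mu|+e\ell$ for $p<\ell$. By Lemma~\ref{lem:basic}(b), $N_\ell=x^{|\mu|}$, so the last summand has the term $c^\ell x^{|\mu|+e\ell}$ in top degree, and $c^\ell\neq0$ because $R$ is a domain. Finally, $(1-x)^\ell$ has degree $\ell$ and leading coefficient $(-1)^\ell$.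
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:psi}]
Take $\mu\equiv1$, $R=\mathbb{Q}[t]$, and $u=t(x-1)-1$, so that $e=1$, $c=t$, and $F_u=\Psi(\mathcal{A};x,t)$. By Theorem~\ref{thm:multi}(b), $(1-x)^\ell\,\Psi(\mathcal{A};x,t)$ has degree $|\mathcal{A}|+\ell$ in $x$ and leading coefficient $t^\ell$. By the theorem of Solomon and Terao, $\Psi$ lies in $R[x]$. Degrees add and leading coefficients multiply over the domain $R$, so $\Psi$ has degree $|\mathcal{A}|$ and leading coefficient $(-1)^\ell t^\ell$. At $t=-1$ this coefficient is $1$.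
\end{proof}

This is the only place where the polynomiality of $\Psi$ is used. Substituting a number for $t$ gives the following.

\begin{corollary}\label{cor:allt}
Let $\ell\ge1$ and $t_0\in\mathbb{C}$. Then $\deg_x\Psi(\mathcal{A};x,t_0)=|\mathcal{A}|$ if and only if $t_0\ne0$, and in that case the leading coefficient is $(-t_0)^\ell$.
\end{corollary}

\begin{remark}
The exceptional value $t_0=0$ makes $u$ constant, and Theorem~\ref{thm:multi}(b) does need $e\ge1$: for the empty arrangement $N_p=\binom{\ell}{p}$, so a constant $u=c$ gives $G_u=(1+c)^\ell$ in place of $c^\ell$. As another instance of part (b), the choice $u=-x^e$ with $e\ge1$ shows that $\sum_p\operatorname{Hilb}(D^p(\mathcal{A});x)(-x^e)^p$ has degree $|\mathcal{A}|+(e-1)\ell$ and leading coefficient $1$ at $x=\infty$.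
\end{remark}

\section{Three lines in the plane}\label{sec:three}

It remains to bound the top Betti degree. Let $S=\mathbb{K}[x,y]$, let $\mathcal{A}=\{H_1,H_2,H_3\}$ be defined by $\alpha_1=x$, $\alpha_2=y$, $\alpha_3=x+y$, and take $p=1$ and $\mu\equiv1$. By Example~\ref{ex:small}, $D^1(\mathcal{A})$ is free on $\theta_E$ and $y(x+y)\partial_y$. We recover the bound on the degrees of these generators from the subarrangements, using only that $D^1(\mathcal{A})$ is free.

By Lemma~\ref{lem:basic}(a) there is a map of degree $0$,
\[
d\colon K_1=\bigoplus_{s=1}^3D^1(\mathcal{A}\setminus\{H_s\})(-1)\longrightarrow K_0=D^1(\mathcal{A}),\qquad(\theta_1,\theta_2,\theta_3)\longmapsto\alpha_1\theta_1+\alpha_2\theta_2+\alpha_3\theta_3 .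
\]
For two lines $D^1\cong S(-1)^2$ by Example~\ref{ex:small}, so $K_1\cong S(-2)^6$. If $d$ were surjective, then $K_0$ would be generated in degree $2$. It is not: the image of $d$ vanishes in degree $1$ and misses $\theta_E$. But the cokernel is small. Each $\alpha_s\theta_E$ lies in the image, and so does $y\cdot(x+y)\partial_y$, because $(x+y)\partial_y$ kills $x$ and sends $x+y$ to itself, hence lies in $D^1(\mathcal{A}\setminus\{H_2\})$. So $\operatorname{coker}d\cong\mathbb{K}(-1)$, spanned by the class of $\theta_E$.

In general we will know that such a cokernel has finite length, but not in which degrees it lives. So we apply a functor that does not see it. Write $M^*=\operatorname{Hom}_S(M,S)$, so that $S(-a)^*\cong S(a)$ is generated in degree $-a$. Since $\operatorname{coker}d$ is torsion and $S$ is a domain, $(\operatorname{coker}d)^*=0$, and $d^*\colon K_0^*\to K_1^*\cong S(2)^6$ is injective. Hence $K_0^*$ vanishes in degrees below $-2$. If $K_0\cong S(-a_1)\oplus S(-a_2)$, then $K_0^*$ is nonzero in degree $-a_i$, and therefore $a_i\le2$. This is the true bound,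 since the generators have degrees $1$ and $2$, and the degree of the cokernel was never used.

Two things change in general. The module $K_0$ need not be free, and then $b(K_0)$ is detected by all the modules $\operatorname{Ext}^k_S(K_0,S)$ and not by $K_0^*$ alone. To control these, we must also control the kernel of $d$, so we extend $d$ to a complex whose further terms come from smaller subarrangements.

\section{A subcomplex of the Koszul complex}\label{sec:complex}

Let $(\mathcal{A},\mu)$ be a multiarrangement with $n=|\mathcal{A}|$, and fix $p$ and a total order on $\mathcal{A}$. Let $L$ be the graded free $S$-module with basis $e_H$, $H\in\mathcal{A}$, where $\deg e_H=\mu(H)$. For $\mathcal{C}\subseteq\mathcal{A}$ let $e_{\mathcal{C}}$ be the exterior product of the $e_H$ with $H\in\mathcal{C}$ in increasing order; it has degree $\mu(\mathcal{C})$. The Koszul complex of the elements $q_H$ with coefficients in $\operatorname{Der}^pS$ has terms $\operatorname{Der}^pS\otimes_S\bigwedge^iL=\bigoplus_{|\mathcal{C}|=i}(\operatorname{Der}^pS)\,e_{\mathcal{C}}$. Its differential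 $d$ is contraction with the map $L\to S$, $e_H\mapsto q_H$, applied to the second factor:
\[
d(\theta\,e_{\mathcal{C}})=\sum_{H\in\mathcal{C}}(-1)^{\#\{H'\in\mathcal{C}\,\mid\,H'<H\}}\,q_H\theta\;e_{\mathcal{C}\setminus\{H\}} .
\]
It has degree $0$. For $H\in\mathcal{A}$ let $h_H(\theta\,e_{\mathcal{C}})=\theta\,(e_H\wedge e_{\mathcal{C}})$, which is $\pm\theta\,e_{\mathcal{C}\cup\{H\}}$ if $H\notin\mathcal{C}$ and $0$ otherwise. The rules \eqref{eq:contraction} give $d^2=0$ and $d(e_H\wedge\omega)=q_H\omega-e_H\wedge d\omega$, that is,
\begin{equation}\label{eq:homotopy}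
d\,h_H+h_H\,d=\text{multiplication by }q_H .
\end{equation}
We now allow in front of $e_{\mathcal{C}}$ only those $\theta$ that are logarithmic along the hyperplanes outside $\mathcal{C}$:
\[
K_i=\bigoplus_{\mathcal{C}\subseteq\mathcal{A},\ |\mathcal{C}|=i}D^p(\mathcal{A}\setminus\mathcal{C},\mu)\,e_{\mathcal{C}}\ \cong\bigoplus_{|\mathcal{C}|=i}D^p(\mathcal{A}\setminus\mathcal{C},\mu)\bigl(-\mu(\mathcal{C})\bigr),\qquad0\le i\le n .
\]
Thus $K_0=D^p(\mathcal{A},\mu)$, while $K_i$ for $i\ge1$ involves only proper subarrangements. Call $\mathcal{A}$ \emph{essential} if the forms $\alpha_H$ span $V^*$.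

\begin{proposition}\label{prop:complex}
$K_\bullet$ is a subcomplex of the Koszul complex, and every $q_H$ annihilates every homology module $H_i(K_\bullet)$. If $\mathcal{A}$ is essential, then every $H_i(K_\bullet)$ has finite length.
\end{proposition}

\begin{proof}
The two inclusions of Lemma~\ref{lem:basic}(a) say that $K_\bullet$ is stable under $d$ and under each $h_H$. Indeed, let $\theta\in D^p(\mathcal{A}\setminus\mathcal{C},\mu)$. If $H\in\mathcal{C}$, the first inclusion, with $\mathcal{B}=\mathcal{A}\setminus\mathcal{C}$, shows that $q_H\theta$ is an allowed coefficient of $e_{\mathcal{C}\setminus\{H\}}$. If $H\notin\mathcal{C}$, the second inclusion, with $\mathcal{B}=\mathcal{A}\setminus(\mathcal{C}\cup\{H\})$, shows that $\theta$ is an allowed coefficient of $e_{\mathcal{C}\cup\{H\}}$. So if $z\in K_i$ is a cycle, then $q_Hz=d(h_Hz)$ by \eqref{eq:homotopy}, with $h_Hz\in K_{i+1}$, and $q_Hz$ is a boundary in $K_\bullet$.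

Let $\mathcal{A}$ be essential. Then $\mathfrak{m}$ is generated by the $\alpha_H$, so $\mathfrak{m}^N$ is generated by products of $N$ of these forms. For $N>\sum_H(\mu(H)-1)$, each such product contains some $\alpha_H$ at least $\mu(H)$ times and is divisible by $q_H$. Hence $\mathfrak{m}^N$ annihilates the finitely generated module $H_i(K_\bullet)$, which is therefore finite-dimensional over $\mathbb{K}$.
\end{proof}

The last assertion fails for arrangements that are not essential: for $\ell=2$, $p=0$, and the single line $x_1=0$, the complex is $S(-1)\xrightarrow{\,x_1\,}S$, and $H_0=S/(x_1)$ has infinite length.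

\begin{example}\label{ex:euler}
For the three lines of Section~\ref{sec:three} and $p=1$, the module $D^1$ of one line is $S\oplus S(-1)$ and that of the empty arrangement is $S^2$. So $K_\bullet$ has the form
\[
0\to S(-3)^2\to S(-2)^3\oplus S(-3)^3\to S(-2)^6\to S(-1)\oplus S(-2)\to0 .
\]
The alternating sum of the numerators is $(x+x^2)-6x^2+(3x^2+3x^3)-2x^3=x(1-x)^2$. Dividing by $(1-x)^2$ gives $\sum_i(-1)^i\operatorname{Hilb}(H_i(K_\bullet);x)=x$, which is the contribution of $H_0(K_\bullet)\cong\mathbb{K}(-1)$.
\end{example}

The example shows why counting dimensions does not suffice for an induction. For an essential arrangement we get $N_{K_0}=N_{K_1}-N_{K_2}+\dots+(1-x)^\ell\sum_i(-1)^i\operatorname{Hilb}(H_i(K_\bullet);x)$. Induction bounds the degrees of the $N_{K_i}$ with $i\ge1$, but a homology class of degree $a$ contributes $\pm x^a(1-x)^\ell$, of degree $a+\ell$, and Proposition~\ref{prop:complex} does not bound $a$.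

\section{Complexes with homology of finite length}\label{sec:transfer}

If $K_\bullet$ had no homology, the long exact sequences of $\operatorname{Tor}^S(-,\mathbb{K})$ would give $b(K_0)\le\max_{i\ge1}b(K_i)$ directly. With homology present this fails, because $\operatorname{Tor}^S_0(\mathbb{K}(-a),\mathbb{K})$ is already nonzero in the unknown degree $a$. As in Section~\ref{sec:three}, we dualize. For a finitely generated graded module $M$ with minimal resolution $F_\bullet$, the graded modules $\operatorname{Ext}^k_S(M,S)$ are the cohomology of $F_\bullet^*=\operatorname{Hom}_S(F_\bullet,S)$; they vanish for $k>\ell$, and a short exact sequence of graded modules gives a long exact sequence with maps of degree $0$. The first lemma shows that these modules detect $b(M)$, and the second shows that they almost ignore modules of finite length.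

\begin{lemma}\label{lem:ext}
Let $M$ be a finitely generated graded $S$-module and $c\in\mathbb{Z}$. Then $b(M)\le c$ if and only if $\operatorname{Ext}^k_S(M,S)_s=0$ for all $k$ and all $s<-c$.
\end{lemma}

\begin{proof}
Let $F_\bullet$ be the minimal resolution of $M$. If $b(M)\le c$, then each $F_k^*$ is a sum of modules $S(j)$ with $j\le c$ and vanishes in degrees below $-c$. So does its subquotient $\operatorname{Ext}^k_S(M,S)$.

For the converse, let $M\ne0$ and $c'=b(M)$; it suffices to find $k$ with $\operatorname{Ext}^k_S(M,S)_{-c'}\neq0$. Choose $k$ such that $F_k$ has a basis element $e$ of degree $c'$, and let $e^*\in(F_k^*)_{-c'}$ be the dual basis element. By minimality the dual differentials map $F^*_{i}$ into $\mathfrak{m}F^*_{i+1}$. Since $F_{k+1}^*$ vanishes in degrees below $-c'$, the module $\mathfrak{m}F_{k+1}^*$ vanishes in degree $-c'$, so $e^*$ is a cocycle. All coboundaries in $F_k^*$ lie in $\mathfrak{m}F_k^*$, and the basis element $e^*$ does not. So the class of $e^*$ is nonzero.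
\end{proof}

\begin{lemma}\label{lem:vanish}
Let $\ell\ge1$ and let $M$ be a finitely generated graded $S$-module.
\begin{itemize}
\item[(a)] If $M$ has finite length, then $\operatorname{Ext}^k_S(M,S)=0$ for all $k<\ell$.
\item[(b)] If $M$ is a graded submodule of a finitely generated graded free module $P$, then $\operatorname{Ext}^k_S(M,S)=0$ for all $k\ge\ell$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The Koszul complex of $x_1,\dots,x_\ell$ resolves $\mathbb{K}$, and its dual is isomorphic, up to signs and a degree shift, to the same complex read backward. So the dual has cohomology only in cohomological degree $\ell$, which proves the claim for $M=\mathbb{K}$ and its shifts. A graded module of finite length has a finite filtration whose quotients are shifts of $\mathbb{K}$, and the long exact sequence gives the claim by induction on the length.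

(b) The sequence $\operatorname{Ext}^k_S(P,S)\to\operatorname{Ext}^k_S(M,S)\to\operatorname{Ext}^{k+1}_S(P/M,S)$ is exact. For $k\ge\ell$, the first term vanishes because $P$ is free and $k\ge1$, and the last vanishes because $k+1>\ell$.
\end{proof}

The two ranges in Lemma~\ref{lem:vanish} are complementary: the homology is invisible for $k<\ell$, and for $k\ge\ell$ there is nothing to prove.

\begin{proposition}\label{prop:transfer}
Let $\ell\ge1$ and let $0\to K_n\to\dots\to K_1\to K_0\to0$ be a complex of finitely generated graded $S$-modules with differentials of degree $0$. Assume that all homology modules $H_i$ have finite length and that $K_0$ is a graded submodule of a finitely generated graded free module. If $c\in\mathbb{Z}$ and $b(K_i)\le c$ for all $i\ge1$, then $b(K_0)\le c$.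
\end{proposition}

\begin{proof}
Fix $s<-c$ and write $E^k(M)=\operatorname{Ext}^k_S(M,S)_s$, with $E^k=0$ for $k<0$. By Lemma~\ref{lem:ext} we must show that $E^k(K_0)=0$ for all $k$, and for $k\ge\ell$ this is Lemma~\ref{lem:vanish}(b). Put $K_{n+1}=0$. Let $Z_i\subseteq K_i$ be the cycles, so that $Z_0=K_0$ and $Z_{n+1}=0$, and let $Y_i=\operatorname{im}(K_{i+1}\to K_i)$ be the boundaries. We prove by descending induction on $i$ that $E^k(Z_i)=0$ for all $k<\ell$; the case $i=0$ finishes the proof.

The case $i=n+1$ is trivial. Let $0\le i\le n$, assume the claim for $i+1$, and let $k<\ell$. The sequence $0\to Z_{i+1}\to K_{i+1}\to Y_i\to0$ gives the exact sequence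
\[
E^{k-1}(Z_{i+1})\to E^k(Y_i)\to E^k(K_{i+1}).
\]
The left term vanishes by induction, and the right term vanishes by Lemma~\ref{lem:ext}, since $b(K_{i+1})\le c$. So $E^k(Y_i)=0$. The sequence $0\to Y_i\to Z_i\to H_i\to0$ gives the exact sequence
\[
E^k(H_i)\to E^k(Z_i)\to E^k(Y_i),
\]
whose left term vanishes by Lemma~\ref{lem:vanish}(a). Hence $E^k(Z_i)=0$.
\end{proof}

Neither assumption can be dropped. Take $K_i=0$ for $i\ge1$, so that the hypothesis on $b(K_i)$ holds for every $c$. For $K_0=\mathbb{K}(-a)$ the homology has finite length but $K_0$ is not contained in a free module; for $K_0=S(-a)$ it is the other way around. In both cases $b(K_0)\ge a$ is arbitrarily large.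

\begin{remark}\label{rem:local}
Let $H^k_{\mathfrak{m}}$ denote graded local cohomology, the derived functors of the functor that sends $M$ to its submodule of elements annihilated by a power of $\mathfrak{m}$. Graded local duality \cite[Theorem~3.6.19]{BH} gives $H^k_{\mathfrak{m}}(M)_j\cong\operatorname{Hom}_{\mathbb{K}}\bigl(\operatorname{Ext}^{\ell-k}_S(M,S)_{-j-\ell},\mathbb{K}\bigr)$. So the conditions of Lemma~\ref{lem:ext} are also equivalent to $H^k_{\mathfrak{m}}(M)_j=0$ for all $k$ and all $j>c-\ell$, and Theorem~\ref{thm:multi}(a) says that $H^k_{\mathfrak{m}}(D^p(\mathcal{A},\mu))_j=0$ for all $k$ and all $j>|\mu|-\ell$.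
\end{remark}

\section{Proof of the bound on Betti degrees}\label{sec:proof}

Proposition~\ref{prop:complex} gives finite length only for essential arrangements, and a subarrangement of an essential arrangement need not be essential. So the induction must cover all arrangements, and we need a reduction to the essential case. It lowers the dimension and changes $p$, so the induction runs over all $\ell$ and $p$ simultaneously.

Let $\mathcal{A}\neq\emptyset$. The modules $D^p(\mathcal{A},\mu)$ do not depend on the basis of $V^*$, so we may assume that the forms $\alpha_H$ span $\langle x_1,\dots,x_r\rangle$, where $1\le r\le\ell$. Let $S'=\mathbb{K}[x_1,\dots,x_r]$, and let $(\mathcal{A}_0,\mu)$ be the essential multiarrangement in $\mathbb{K}^r$ with the same forms and multiplicities.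

\begin{lemma}\label{lem:essential}
There is an isomorphism of graded $S$-modules
\[
D^p(\mathcal{A},\mu)\cong\bigoplus_{a+a'=p}\bigl(S\otimes_{S'}D^a(\mathcal{A}_0,\mu)\bigr)^{\binom{\ell-r}{a'}},
\]
where $0\le a\le r$ and $0\le a'\le\ell-r$. Consequently $b(D^p(\mathcal{A},\mu))\le\max_{0\le a\le r}b(D^a(\mathcal{A}_0,\mu))$, where the right side is computed over $S'$.
\end{lemma}

\begin{proof}
Every $\theta\in\operatorname{Der}^pS$ is uniquely a sum $\theta=\sum_J\theta_J\wedge\partial_J$ over subsets $J\subseteq\{r+1,\dots,\ell\}$, with $\theta_J\in S\otimes_{S'}\operatorname{Der}^{p-|J|}S'$. Since $\partial_{x_k}(\alpha_H)=0$ for $k>r$, we have $i_{\alpha_H}\partial_J=0$, and \eqref{eq:contraction} gives $i_{\alpha_H}\theta=\sum_J(i_{\alpha_H}\theta_J)\wedge\partial_J$. Different $J$ involve different basis elements $\partial_I\wedge\partial_J$, so by \eqref{eq:criterion}, $\theta\in D^p(\mathcal{A},\mu)$ if and only if $q_H$ divides $i_{\alpha_H}\theta_J$ for all $H$ and $J$. The ring $S$ is a free $S'$-module on the monomials $m$ in $x_{r+1},\dots,x_\ell$. Write $\theta_J=\sum_mm\,\theta_{J,m}$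 with $\theta_{J,m}\in\operatorname{Der}^{p-|J|}S'$. Since $q_H\in S'$, it divides $i_{\alpha_H}\theta_J=\sum_mm\,i_{\alpha_H}\theta_{J,m}$ if and only if it divides each $i_{\alpha_H}\theta_{J,m}$ over $S'$. So the condition is that
\[
\theta_J\in\bigoplus_mm\,D^{p-|J|}(\mathcal{A}_0,\mu)=S\otimes_{S'}D^{p-|J|}(\mathcal{A}_0,\mu)\quad\text{for all }J .
\]
There are $\binom{\ell-r}{a'}$ sets $J$ of size $a'$, and $\partial_J$ has degree $0$. This proves the isomorphism.

If $F'_\bullet$ is a minimal resolution of an $S'$-module $M'$, then $S\otimes_{S'}F'_\bullet$ is a free resolution of $S\otimes_{S'}M'$ because $S$ is free over $S'$. It is minimal because its matrices are those of $F'_\bullet$, with entries in $(x_1,\dots,x_r)\subseteq\mathfrak{m}$. So $M'$ and $S\otimes_{S'}M'$ have the same graded Betti numbers.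
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:multi}(a), and hence of Theorem~\ref{thm:betti}]
We show that $b(D^p(\mathcal{A},\mu))\le|\mu|$ by induction on $n=|\mathcal{A}|$, for all $\ell\geq1$, $p$, and $\mu$ at once. If $n=0$, then $D^p(\mathcal{A},\mu)=\operatorname{Der}^pS$ is free on generators of degree $0=|\mu|$.

Let $n\ge1$ and assume the bound for all multiarrangements with fewer than $n$ hyperplanes. Passing from $\mathcal{A}$ to $\mathcal{A}_0$ changes neither $n$ nor $|\mu|$, so by Lemma~\ref{lem:essential} it suffices to prove the bound, for all $p$, when $\mathcal{A}$ is essential. Fix $p$ and let $K_\bullet$ be the complex of Section~\ref{sec:complex}. For $\emptyset\ne\mathcal{C}\subseteq\mathcal{A}$, the induction hypothesis gives $b(D^p(\mathcal{A}\setminus\mathcal{C},\mu))\le\mu(\mathcal{A}\setminus\mathcal{C})$. The shift restores exactly the multiplicity that was removed: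
\[
b\Bigl(D^p(\mathcal{A}\setminus\mathcal{C},\mu)\bigl(-\mu(\mathcal{C})\bigr)\Bigr)\le\mu(\mathcal{A}\setminus\mathcal{C})+\mu(\mathcal{C})=|\mu| .
\]
Hence $b(K_i)\le|\mu|$ for all $i\ge1$. The homology of $K_\bullet$ has finite length by Proposition~\ref{prop:complex}, and $K_0=D^p(\mathcal{A},\mu)$ is a graded submodule of the free module $\operatorname{Der}^pS$. Proposition~\ref{prop:transfer} with $c=|\mu|$ gives $b(K_0)\le|\mu|$.
\end{proof}

With Section~\ref{sec:leading}, this completes the proofs of Theorems~\ref{thm:psi}, \ref{thm:betti}, and~\ref{thm:multi}.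

\section{Four generic planes: the bound is attained by a syzygy}\label{sec:sharp}

By Lemma~\ref{lem:basic}(b), the bound $j\le|\mathcal{A}|$ of Theorem~\ref{thm:betti} is attained for $p=\ell$, by the generator of $D^\ell(\mathcal{A})$. We show that it can also be attained with $p<\ell$ and in positive homological degree. To compute the modules, we split off the Euler derivation. Let $\mathcal{A}$ be a nonempty arrangement, fix $H_0\in\mathcal{A}$, put $\alpha=\alpha_{H_0}$, and write $D^p=D^p(\mathcal{A})$. By \eqref{eq:criterion}, $\psi(\theta)=\alpha^{-1}i_\alpha\theta$ lies in $\operatorname{Der}^{p-1}S$ for $\theta\in D^p$. Let $D^p_0=\{\theta\in D^p\mid i_\alpha\theta=0\}$ be the kernel of $\psi$, and put $D_0^{-1}=0$.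

\begin{lemma}\label{lem:split}
$D^p=D^p_0\oplus\theta_E\wedge D_0^{p-1}\cong D_0^p\oplus D_0^{p-1}(-1)$.
\end{lemma}

\begin{proof}
First, $\psi$ maps $D^p$ to $D^{p-1}_0$. Let $\theta\in D^p$. By \eqref{eq:contraction}, $\alpha\,i_\alpha\psi(\theta)=i_\alpha i_\alpha\theta=0$, so $i_\alpha\psi(\theta)=0$. For $H\neq H_0$ write $i_{\alpha_H}\theta=\alpha_H\varphi$. Then $\alpha\,i_{\alpha_H}\psi(\theta)=i_{\alpha_H}i_\alpha\theta=-i_\alpha i_{\alpha_H}\theta=-\alpha_H\,i_\alpha\varphi$, and since $\alpha$ and $\alpha_H$ are coprime, $\alpha_H$ divides $i_{\alpha_H}\psi(\theta)$.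

Next, for every linear form $\beta$ we have $i_\beta(\theta_E\wedge\theta)=\beta\theta-\theta_E\wedge i_\beta\theta$. Taking $\beta=\alpha_H$ shows that $\theta_E\wedge D^p\subseteq D^{p+1}$, and taking $\beta=\alpha$ gives
\[
\theta=\psi(\theta_E\wedge\theta)+\theta_E\wedge\psi(\theta)\qquad(\theta\in D^p).
\]
The first summand lies in $D_0^p$ and the second in $\theta_E\wedge D_0^{p-1}$. For $\eta\in D_0^{p-1}$ the same identity reads $\psi(\theta_E\wedge\eta)=\eta$. So $\eta\mapsto\theta_E\wedge\eta$ is injective on $D_0^{p-1}$, of degree $1$, and its image meets $D_0^p=\ker\psi$ only in $0$.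
\end{proof}

Now let $\ell=3$, $S=\mathbb{K}[x,y,z]$, let $\mathcal{A}$ be defined by $xyz(x+y+z)=0$, so that $|\mathcal{A}|=4$, and take $\alpha=x+y+z$. We compute the four modules $D_0^p$.

\emph{Order $0$.} $D^0_0=S$.

\emph{Order $1$.} The conditions at $x,y,z$ force $\theta=xa\,\partial_x+yb\,\partial_y+zc\,\partial_z$ with $a,b,c\in S$, and $\theta(\alpha)=0$ means $xa+yb+zc=0$. So $D^1_0$ is isomorphic, as a graded module, to the kernel of the map $S(-1)^3\to S$ given by $(x,y,z)$. The Koszul complex of $x,y,z$ yields the minimal resolution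
\[
0\to S(-3)\to S(-2)^3\to D^1_0\to0 .
\]

\emph{Order $2$.} For $\theta=f\,\partial_y\wedge\partial_z+g\,\partial_z\wedge\partial_x+h\,\partial_x\wedge\partial_y$ we have $i_\alpha\theta=(g-h)\partial_x+(h-f)\partial_y+(f-g)\partial_z$. So the kernel of $i_\alpha$ on $\operatorname{Der}^2S$ is $Sw$, where
\[
w=\partial_y\wedge\partial_z+\partial_z\wedge\partial_x+\partial_x\wedge\partial_y=(\partial_x-\partial_y)\wedge(\partial_y-\partial_z).
\]
Since $i_xw=\partial_y-\partial_z$, $i_yw=\partial_z-\partial_x$, and $i_zw=\partial_x-\partial_y$, the element $fw$ lies in $D^2$ if and only if $x$, $y$, and $z$ divide $f$. Hence $D_0^2=S\,xyz\,w\cong S(-3)$.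

\emph{Order $3$.} The coefficients of $i_\alpha(f\,\partial_x\wedge\partial_y\wedge\partial_z)$ are $\pm f$, so $D_0^3=0$.

By Lemma~\ref{lem:split}, $D^1\cong D^1_0\oplus S(-1)$, $D^2\cong S(-3)\oplus D_0^1(-1)$, and $D^3\cong S(-4)$. The summand $D_0^1(-1)$ has minimal resolution $0\to S(-4)\to S(-3)^3\to D^1_0(-1)\to0$, so $\beta_{1,4}(D^2(\mathcal{A}))=1$ with $4=|\mathcal{A}|$. In the variable of the Hilbert series, which we again call $x$, the numerators are
\[
N_0=1,\qquad N_1=x+3x^2-x^3,\qquad N_2=4x^3-x^4,\qquad N_3=x^4 .
\]
At $t=-1$ the substitution is $-x$, and $N_0-xN_1+x^2N_2-x^3N_3$ is the numerator in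
\[
\Psi(\mathcal{A};x,-1)=\frac{1-x^2-3x^3+x^4+4x^5-x^6-x^7}{(1-x)^3}=1+3x+5x^2+4x^3+x^4 .
\]
The last equality is checked by multiplying the right side by $1-3x+3x^2-x^3$. The result is monic of degree $4$, as Theorem~\ref{thm:psi} requires. As a check, any three of the four forms are linearly independent, so $\chi(\mathcal{A};t)=t^3-4t^2+6t-4+1=(t-1)(t^2-3t+3)$, and $(-1)^3\chi(\mathcal{A};-1)=14$ is the value of $\Psi(\mathcal{A};x,-1)$ at $x=1$.

Each factor in \eqref{eq:free} is palindromic, so $\Psi(\mathcal{A};x,-1)$ is palindromic for free arrangements. The coefficients $1,3,5,4,1$ are not. Thus the symmetry of the free case does not extend to all arrangements, whereas the degree and the leading coefficient do.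

\begin{thebibliography}{9}

\bibitem{Abe}
Takuro Abe, \emph{Addition-deletion theorems for the Solomon-Terao polynomials and $B$-sequences of hyperplane arrangements}, arXiv:2305.10283 (2023).

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\end{thebibliography}
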